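\title{The relative Tur\'an exponent of the loose $4$-cycle is less than $3/4$}

\begin{abstract}
We prove that every $3$-uniform hypergraph $H$ of maximum degree $\Delta$ has a subgraph with at least $28^{-12}\Delta^{-11/15}e(H)$ edges and no loose $4$-cycle. Since $11/15<3/4$, this answers in the negative a question of Spiro and Verstraete, who asked for hosts in which only a $\Delta^{-3/4+o(1)}$ fraction of the edges can be kept. The subgraph is found by mapping $H$ at random into an algebraic point--line geometry with long lines and no quadrilaterals. In the other direction, we show with the container method that random hypergraphs of density $n^{-5/8}$ allow only a $\Delta^{-8/11+o(1)}$ fraction.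
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{$3$-graph} is a $3$-uniform hypergraph. We write $e(H)$ for the number of edges of $H$. The \emph{degree} of a vertex and the \emph{codegree} $d(uv)$ of a pair of vertices are the numbers of edges containing them, and $\Delta$ denotes the maximum degree. For $3$-graphs $H$ and $F$, the \emph{relative Tur\'an number} $\mathrm{ex}(H,F)$ is the maximum number of edges in a subgraph of $H$ that contains no copy of $F$. For a complete host $H$ this is the Tur\'an number of $F$. For a general host the ratio $\mathrm{ex}(H,F)/e(H)$ is the fraction of the edges that survives when all copies of $F$ must be destroyed, and one asks how small it can be in terms of $\Delta$.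

The \emph{loose $4$-cycle} $C_4^3$ has edges $e_1,e_2,e_3,e_4$ such that $e_s$ and $e_{s+1}$ share exactly one vertex $v_s$ (indices modulo $4$) and $e_1\cap e_3=e_2\cap e_4=\emptyset$. We call $v_1,\dots,v_4$ its \emph{link vertices}. They are distinct, because two equal link vertices would lie in two opposite edges. Each edge contains two link vertices and one vertex of degree one, so $C_4^3$ has eight vertices.

Two subgraphs are always free of $C_4^3$. A matching is one: an edge meets fewer than $3\Delta$ others, so the greedy choice keeps a fraction $1/(3\Delta)$. A \emph{star}, the set of edges through a fixed vertex, is another, since it has no two disjoint edges. In the complete $3$-graph on $n$ vertices a star keeps the fraction $3/n$, which is of order $\Delta^{-1/2}$. Random hosts are harder. Let each triple of $[n]=\{1,\dots,n\}$ be an edge with probability $\rho=n^{-x}$, so that $e(H)\approx\rho n^3/6$ and $\Delta\approx\rho n^2/2$. A star keeps a fraction of order $n^{-1}$. Alternatively, for $x<5/3$, thin the edges to density $q=n^{-5/3}/3$. In expectation there remain $q\binom n3$ edges and at most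 $q^4n^8$ loose $4$-cycles, less than a quarter as many, and deleting one edge from each cycle keeps a fraction of order $n^{x-5/3}$. As powers of $\Delta$, the two fractions are $\Delta^{-1/(2-x)}$ and $\Delta^{-(5/3-x)/(2-x)}$. The better of the two is smallest at $x=2/3$, where both subgraphs have about $n^{4/3}$ of the $n^{7/3}$ edges and both fractions equal $\Delta^{-3/4}$.

The same exponent appears in a general lower bound. A \emph{Berge $4$-cycle} consists of four distinct edges $e_1,\dots,e_4$ and four distinct vertices $v_s\in e_s\cap e_{s+1}$; the loose $4$-cycle is one of them. It is known that every $3$-graph $H$ has a subgraph with $\Delta^{-3/4-o(1)}e(H)$ edges and no Berge $4$-cycle, where $o(1)\to0$ as $\Delta\to\infty$. Hence $\mathrm{ex}(H,C_4^3)\ge\Delta^{-3/4-o(1)}e(H)$ for all $H$. Spiro and Verstraete~\cite{SV} posed the problem of whether this is sharp: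
\begin{quote}
Is there a sequence of $3$-graphs $H_n$ with maximum degrees $\Delta_n\to\infty$ such that $\mathrm{ex}(H_n,C_4^3)\le\Delta_n^{-3/4+o(1)}e(H_n)$?
\end{quote}
The random host of density $n^{-2/3}$ suggests the answer yes. The answer is no.

\begin{theorem}\label{thm:A}
For every $3$-graph $H$ with maximum degree $\Delta\ge1$,
\[
\mathrm{ex}(H,C_4^3)\ \ge\ 28^{-12}\,\Delta^{-11/15}\,e(H).
\]
\end{theorem}

Since $\frac{11}{15}=\frac34-\frac1{60}$, no sequence as in the problem exists. For the random host of density $n^{-2/3}$ the theorem gives a $C_4^3$-free subgraph with order $n^{7/3-44/45}=n^{61/45}$ edges, more than the $n^{60/45}$ of a star. A slightly denser random host limits how far the exponent can be improved.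

\begin{theorem}\label{thm:B}
There are $3$-graphs $H_n$ with maximum degrees $\Delta_n\to\infty$ and
\[
\mathrm{ex}(H_n,C_4^3)\le\Delta_n^{-8/11+o(1)}e(H_n).
\]
\end{theorem}

Let $\beta^*$ be the infimum of all $\beta$ such that $\mathrm{ex}(H,C_4^3)\ge\Delta^{-\beta-o(1)}e(H)$ for all $H$. Theorem~\ref{thm:A} shows that $\beta=11/15$ has this property, and Theorem~\ref{thm:B} shows that no $\beta<8/11$ has it. Thus
\[
\tfrac8{11}\le\beta^*\le\tfrac{11}{15}<\tfrac34 .
\]
We do not determine $\beta^*$.

The proof of Theorem~\ref{thm:A} is self-contained apart from Vizing's theorem and Bertrand's postulate. Edges containing a pair of large codegree are treated in Section~\ref{sec:large}. For the other edges we map $V(H)$ at random to the points of a geometry and keep the edges that land on a line; Section~\ref{sec:map} analyzes this map and finds out which geometries would beat the exponent $3/4$. Section~\ref{sec:geom} constructs a model geometry over $\mathbb{F}_p$, in which the gain is already visible, and then the geometry over $\mathbb{F}_{p^3}$ that completes the proof. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}.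

\section{Edges with a pair of large codegree}\label{sec:large}

A loose cycle cannot use two edges that share a pair. So if many edges contain a pair of large codegree, we can treat such pairs as indivisible and keep many edges through each. We use Vizing's theorem: the edge set of a graph of maximum degree at most $k$ is a union of at most $k+1$ matchings.

\begin{proposition}\label{prop:large}
Let $H$ have maximum degree $\Delta$, let $1\le D\le\Delta$, and let $H_D$ be the set of edges of $H$ that contain a pair of codegree greater than $D$. Then $\mathrm{ex}(H,C_4^3)\ge\frac{D}{12\Delta}|H_D|$.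
\end{proposition}

\begin{proof}
Let $\Gamma$ be the graph of the pairs with $d(uv)>D$. For each vertex $u$ we have $\sum_vd(uv)\le2\Delta$, because an edge through $u$ contains two pairs through $u$. So $\Gamma$ has maximum degree at most $2\Delta/D$ and is a union of at most $2\Delta/D+1\le3\Delta/D$ matchings. Since $\sum_{uv\in\Gamma}d(uv)\ge|H_D|$, one of them, $\mathcal M$, has $\sum_{uv\in\mathcal M}d(uv)\ge\frac{D}{3\Delta}|H_D|$. A triple cannot contain two disjoint pairs, so this sum is the number of edges of $H$ that contain a pair of $\mathcal M$.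

Declare each pair of $\mathcal M$ \emph{active} independently with probability $\frac12$, and let $G$ consist of the edges $uvw$ of $H$ such that $uv\in\mathcal M$ is active and $w$ lies in no active pair. The vertex $w$ lies in at most one pair of $\mathcal M$, and that pair is not $uv$, so an edge $uvw$ with $uv\in\mathcal M$ belongs to $G$ with probability at least $\frac14$. Some choice therefore gives $e(G)\ge\frac{D}{12\Delta}|H_D|$.

Suppose that $e_1,\dots,e_4$ is a loose $4$-cycle in $G$, with $e_s=m_s\cup\{w_s\}$ and $m_s$ active. If the link vertex $v_s$ lies in an active pair, then it is neither $w_s$ nor $w_{s+1}$, so it lies in $m_s\cap m_{s+1}$; as $\mathcal M$ is a matching, $m_s=m_{s+1}$ and $|e_s\cap e_{s+1}|\ge2$, which is false. Hence $v_s=w_s=w_{s+1}$ for all $s$, so $w_1=w_3\in e_1\cap e_3=\emptyset$, a contradiction.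
\end{proof}

The argument uses that the cycle is loose: $G$ may well contain the Berge $4$-cycle $uvw$, $uvw'$, $u'v'w'$, $u'v'w$ on two active pairs $uv$ and $u'v'$. The fraction $D/\Delta$ beats $\Delta^{-3/4}$ exactly when $D$ exceeds $\Delta^{1/4}$. So what remains is to beat $\Delta^{-3/4}$ for hosts whose codegrees are allowed to be a power of $\Delta$ larger than $\Delta^{1/4}$.

\section{Random maps into a geometry}\label{sec:map}

Fix a target $3$-graph $T$, map $V(H)$ to $V(T)$ at random, and keep the edges of $H$ whose images are edges of $T$. If a loose $4$-cycle is kept, its link vertices map to four points, consecutive ones in a common edge of $T$. We want targets in which this forces a degenerate configuration, so unlikely that we can afford to delete an edge from each occurrence.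

\begin{definition}\label{def:geom}
A \emph{quadrilateral-free geometry} with parameters $N,h$ is a set of $N$ \emph{points}, partitioned into classes $A,B,W$, with a family of sets of points called \emph{lines}, such that:
\begin{itemize}
\item[(G1)] every line has exactly $h$ points of each class;
\item[(G2)] two points of different classes lie on at most one common line;
\item[(G3)] if $P_1,P_2,P_3,P_4$ are points such that, for each $s$ modulo $4$, the points $P_s,P_{s+1}$ have different classes and lie on a line $\ell_s$, then $P_1=P_3$, or $P_2=P_4$, or $\ell_1=\ell_2=\ell_3=\ell_4$.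
\end{itemize}
Its \emph{target} $T$ is the $3$-graph of all triples that have one point of each class and lie on a line.
\end{definition}

By (G2) each edge of $T$ lies on one line only, so by (G1) $e(T)$ is $h^3$ times the number of lines. For $h\ge 3$ the target contains many loose $4$-cycles, since each line carries a complete tripartite $3$-graph. The point is that a random map rarely sends all eight vertices of a cycle to one line.

\begin{proposition}\label{prop:map}
Let $T$ be the target of a quadrilateral-free geometry with parameters $N,h$, and put $\pi=6e(T)/N^3$. Let $H$ be a $3$-graph with all degrees at most $\Delta$ and all codegrees at most $D$. Then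
\[
\mathrm{ex}(H,C_4^3)\ \ge\ \pi\left(1-\frac{6\Delta h}{N^2}-3\Delta^2D\Bigl(\frac{3h}{N}\Bigr)^{5}\right)e(H).
\]
\end{proposition}

\begin{proof}
Choose the points $\varphi(x)$, $x\in V(H)$, uniformly and independently. Call an edge $e$ of $H$ \emph{kept} if $\varphi(e)$ is an edge of $T$, and let $\ell(e)$ be the line containing $\varphi(e)$. Each edge of $T$ can be matched with the vertices of $e$ in $6$ ways, so $e$ is kept with probability $\pi$. Two kinds of degenerate configuration correspond to the alternatives in (G3).

\emph{Collisions.} Kept edges $e,e'$ with $e\cap e'=\{x\}$ \emph{collide} if $\varphi(y)=\varphi(y')$ for some $y\in e\setminus\{x\}$ and $y'\in e'\setminus\{x\}$. Fix $e,e',y,y'$ and condition on values of $\varphi$ on $e$ for which $e$ is kept. Then $\varphi(y')=\varphi(y)$ has probability $1/N$. In that case $\varphi(e')$ contains the points $\varphi(x),\varphi(y)$ of $\ell(e)$, which have different classes. By (G2), $e'$ is kept only if its third vertex maps to one of the $h$ points of the third class on $\ell(e)$, which has probability $h/N$. Given $e$ there are at most $3\Delta$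 choices of $e'$ and then $4$ choices of $(y,y')$. So the expected number of unordered colliding pairs is at most $\frac12e(H)\cdot\pi\cdot3\Delta\cdot4h/N^2=\frac{6\Delta h}{N^2}\pi e(H)$.

\emph{In-line cycles.} A copy of $C_4^3$ in $H$ is \emph{in-line} if its four edges are kept with the same line. An edge $e$ lies in at most $3\cdot(2\Delta)^2D$ copies: choose the two link vertices in $e$ ($3$ ways), for each of them the neighboring edge and its other link vertex (at most $2\Delta$ ways), and then the opposite edge, which contains the two link vertices just chosen (at most $D$ ways). Each copy has four edges, so $H$ has at most $3\Delta^2D\,e(H)$ copies. For a copy to be in-line, one fixed edge must be kept and the other five vertices must map to the $3h$ points of its line. The expected number of in-line cycles is therefore at most $3\Delta^2D(3h/N)^5\pi e(H)$.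

From the set of kept edges delete one edge of each colliding pair and one edge of each in-line cycle. The expected size of the remaining $3$-graph $G$ is at least the bound in the statement. Suppose that $e_1,\dots,e_4$ is a loose $4$-cycle in $G$ with link vertices $v_s$, and put $P_s=\varphi(v_s)$. As $v_s$ and $v_{s+1}$ are distinct vertices of the kept edge $e_{s+1}$, the points $P_s,P_{s+1}$ have different classes and lie on $\ell(e_{s+1})$. Apply (G3). If $P_1=P_3$, then $e_2$ and $e_3$ collide, because $e_2\cap e_3=\{v_2\}$, $v_1\in e_2$ and $v_3\in e_3$. If $P_2=P_4$, then $e_3$ and $e_4$ collide, because $e_3\cap e_4=\{v_3\}$, $v_2\in e_3$ and $v_4\in e_4$. Otherwise the cycle is in-line. In each case one of the four edges was deleted, a contradiction.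
\end{proof}

The codegree bound enters only in the count of in-line cycles. We now work out what the proposition can give; this discussion guides the construction and is not used in the proofs.

Suppose that each class has $N/3$ points and each point lies on $r\ge2$ lines. Then there are $Nr/(3h)$ lines and $\pi=2rh^2/N^2$. Fix a point $a\in A$. Choose a line through $a$, a point $b\in B$ on it, a different line through $b$, and a point $a'\in A$ on that line. Here $a'\ne a$ by (G2). Two of these $r(r-1)h^2$ paths with the same end $a'$ have different middle points $b\neq b'$ by (G2), and then $a,b,a',b'$ violate (G3). Hence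
\begin{equation}\label{eq:paths}
r(r-1)h^2\le N/3,
\end{equation}
so $rh\le N^{1/2}$ and $\pi\le2hN^{-3/2}$. Proposition~\ref{prop:map} says nothing unless $N^2>6\Delta h$, and then $\pi<h^{1/4}\Delta^{-3/4}$. With one point of each class on a line the method stops at $\Delta^{-3/4}$. Long lines can gain the factor $h^{1/4}$, provided that the geometry is \emph{efficient}, meaning that \eqref{eq:paths} is sharp up to a constant factor.

The price of long lines is the in-line term. Ignoring constants, take an efficient geometry with $N=h^{\kappa}$ and let $N^2=\Delta h$, that is, $h=\Delta^{1/(2\kappa-1)}$. The in-line term is small when $D\le\Delta^{1/2}h^{-5/2}$. Combined with Proposition~\ref{prop:large} at this value of $D$, the method keeps the smaller of the fractions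
\begin{equation}\label{eq:tradeoff}
h^{1/4}\Delta^{-3/4}\qquad\text{and}\qquad h^{-5/2}\Delta^{-1/2}.
\end{equation}
Both exceed $\Delta^{-3/4}$ when $1<h<\Delta^{1/10}$, that is, when $\kappa>11/2$. They are equal for $\kappa=6$, where $h=\Delta^{1/11}$ and the common value is $\Delta^{-8/11}$, with the exponent of Theorem~\ref{thm:B}. We shall construct an efficient geometry with $\kappa=8$; then $h=\Delta^{1/15}$, $D=\Delta^{1/3}$, and the gain $h^{1/4}=\Delta^{1/60}$ is the gain in Theorem~\ref{thm:A}.

\section{Geometries from curves over finite fields}\label{sec:geom}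

\subsection{The construction}

Let $p\ge14$ be a prime, let $V$ be a finite vector space over $\mathbb{F}_p$, and let $y\colon\Theta\to V$ be a map from a finite set of \emph{directions}. We use affine lines in $\mathbb{F}_p\times V$ with direction vectors $(1,y(\theta))$. A closed walk with four steps along such lines gives a linear relation among at most four direction vectors, which motivates the next definition. Call $y$ \emph{$4$-independent} if for all distinct $\theta_1,\dots,\theta_k\in\Theta$ with $k\le4$ and all $c_1,\dots,c_k\in\mathbb{F}_p$,
\[
\sum_sc_s=0\ \text{ and }\ \sum_sc_s\,y(\theta_s)=0\quad\text{imply}\quad c_1=\dots=c_k=0 .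
\]
Taking $k=2$ and $c=(1,-1)$ shows that such a $y$ is injective.

Independence does not exclude parallelograms, in which opposite sides have the same direction. For example, if $y=y(\theta)$ and $y'=y(\theta')$ are distinct, then the points $(0,0)$, $(1,y)$, $(2,y+y')$, $(1,y')$ are joined cyclically by lines of directions $\theta,\theta',\theta,\theta'$. In a parallelogram the first coordinates of the two diagonals have the same sum (here $0+2=1+1$). We therefore allow only first coordinates for which such a sum determines the two classes. Let $h=\lfloor p/14\rfloor$, so $h\ge p/28$, and define sets of \emph{levels} in $\mathbb{F}_p$ by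
\[
I_A=\{0,\dots,h-1\},\qquad I_B=2h+I_A,\qquad I_W=6h+I_A .
\]
The sumsets $I_A+I_A$, $I_A+I_B$, $I_B+I_B$, $I_A+I_W$, $I_B+I_W$, $I_W+I_W$ lie in the intervals $[0,2h-2]$, $[2h,4h-2]$, $[4h,6h-2]$, $[6h,8h-2]$, $[8h,10h-2]$, $[12h,14h-2]$ respectively. Since $14h\le p$, these six sumsets are pairwise disjoint in $\mathbb{F}_p$.

The points of the geometry $\mathcal G(y)$ are the pairs $(i,v)$ with $i\in I_A\cup I_B\cup I_W$ and $v\in V$; the class of $(i,v)$ is $A$, $B$ or $W$ according to its level $i$. For $x\in V$ and $\theta\in\Theta$, the line $\ell_{x,\theta}$ is the set of points of the form $(i,x+i\,y(\theta))$. It has exactly one point on each level.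

\begin{lemma}\label{lem:quad}
If $y$ is $4$-independent, then $\mathcal G(y)$ is a quadrilateral-free geometry with parameters $N=3h|V|$ and $h$, and it has $|V||\Theta|$ lines. In particular $\pi=\frac29|\Theta|/|V|^2$.
\end{lemma}

\begin{proof}
Property (G1) holds because a line has one point on each level. If $(i,v)$ and $(j,w)$ with $i\ne j$ lie on $\ell_{x,\theta}$, then $w-v=(j-i)y(\theta)$ determines $\theta$ by injectivity, and then $x=v-i\,y(\theta)$. This gives (G2), and it shows that different pairs $(x,\theta)$ give different lines. So $e(T)=h^3|V||\Theta|$ and $\pi=6h^3|V||\Theta|/(3h|V|)^3$.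

For (G3) let $P_s=(i_s,v_s)$, let $\theta_s$ be the direction of $\ell_s$, and put $c_s=i_{s+1}-i_s$, which is nonzero since the classes differ. Then $v_{s+1}-v_s=c_s\,y(\theta_s)$. Summing over $s$ gives $\sum c_s=0$ and $\sum c_s\,y(\theta_s)=0$. Partition $\{1,2,3,4\}$ into blocks of indices with equal $\theta_s$. By $4$-independence the $c_s$ sum to zero over each block, so no block is a singleton. If $\theta_s=\theta_{s+1}$, then $\ell_s=\ell_{s+1}$, because a point (here $P_{s+1}$) and a direction determine the line. Four partitions remain.
\begin{itemize}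
\item One block: all four lines are equal.
\item $\{1,2\},\{3,4\}$: here $\ell_1=\ell_2$ contains $P_1$ and $P_3$, and $0=c_1+c_2=i_3-i_1$. Two points on one line and one level coincide, so $P_1=P_3$.
\item $\{1,4\},\{2,3\}$: here $\ell_2=\ell_3$ contains $P_2$ and $P_4$, and $0=c_2+c_3=i_4-i_2$, so $P_2=P_4$.
\item $\{1,3\},\{2,4\}$, the parallelogram: $c_1+c_3=0$ reads $i_1+i_3=i_2+i_4$. The class of $P_1$ is neither that of $P_2$ nor that of $P_4$, so the two sides lie in different sumsets among the six above. These are disjoint, so this case does not occur.\qedhere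
\end{itemize}
\end{proof}

Every point of $\mathcal G(y)$ lies on $r=|\Theta|$ lines, so \eqref{eq:paths} reads $|\Theta|(|\Theta|-1)h\le|V|$. The geometry is efficient when $|V|$ is of order $p|\Theta|^2$. For $|\Theta|=p^k$ we thus want a $4$-independent map into a space of dimension $2k+1$, and then $N$ is of order $h^{2k+2}$.

\subsection{The model case: the moment curve}

Take $k=1$: let $\Theta=\mathbb{F}_p$, $V=\mathbb{F}_p^3$ and $y(t)=(t,t^2,t^3)$. For distinct $t_1,\dots,t_4$, the conditions in the definition of $4$-independence are $\sum_sc_st_s^j=0$ for $j=0,1,2,3$. The matrix of this system has the Vandermonde determinant $\prod_{s<s'}(t_{s'}-t_s)\ne0$, so $c=0$; fewer than four points are covered by adding points with coefficient zero. By Lemma~\ref{lem:quad} we have $N=3hp^3$ and $\pi=\frac29p^{-5}$, and with $h\ge p/28$ Proposition~\ref{prop:map} gives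
\[
\mathrm{ex}(H,C_4^3)\ge\tfrac29p^{-5}\Bigl(1-\frac{56\Delta}{3p^7}-\frac{3\Delta^2D}{p^{15}}\Bigr)e(H).
\]
Bertrand's postulate says that for every integer $j\ge1$ there is a prime in $(j,2j]$; with $j=\lfloor z\rfloor$, there is a prime in $[z,2z]$ for every real $z\ge1$. Choose $p\in[14\Delta^{1/7},28\Delta^{1/7}]$ and $D=\Delta^{1/7}$. The two error terms are then at most $56/(3\cdot14^7)$ and $3/14^{15}$, both below $\frac14$. So a host with codegrees at most $\Delta^{1/7}$ has a $C_4^3$-free subgraph with at least $\frac19\,28^{-5}\Delta^{-5/7}e(H)$ edges, and $\frac57<\frac34$.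

The model shows the gain from long lines, but its lines are too long for the number of points: $\kappa=4<11/2$, and Proposition~\ref{prop:large} with $D=\Delta^{1/7}$ keeps only a fraction of order $\Delta^{-6/7}$. We need more directions for the same length of line. So we take directions from an extension field and keep the levels, and hence the coefficients $c_s$, in the prime field.

\subsection{The norm curve}

The moment curve over $\mathbb{F}_{p^3}$ has $p^3$ directions but lives in dimension $9$ over $\mathbb{F}_p$, whereas efficiency asks for dimension $7$. The proof below shows that the coordinates $\theta$ and $\theta^2$ already force four dependent directions to lie on an affine $\mathbb{F}_p$-line in $\mathbb{F}_{p^3}$. The last coordinate then only has to be cubic along such lines, and the norm does this with one dimension. Recall that $\mathrm{Nm}(\theta)=\theta\cdot\theta^p\cdot\theta^{p^2}$ maps $\mathbb{F}_{p^3}$ to $\mathbb{F}_p$ and vanishes only at $0$. For $t\in\mathbb{F}_p$ we have $t^p=t$, so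
\begin{equation}\label{eq:norm}
\mathrm{Nm}(\alpha+tu)=(\alpha+tu)(\alpha^p+tu^p)(\alpha^{p^2}+tu^{p^2})
\end{equation}
is a polynomial in $t$ of degree at most $3$ whose coefficient of $t^3$ is $\mathrm{Nm}(u)$.

\begin{lemma}\label{lem:norm}
Let $p$ be an odd prime and $V=\mathbb{F}_{p^3}\times\mathbb{F}_{p^3}\times\mathbb{F}_p$. The map $y\colon\mathbb{F}_{p^3}\to V$, $y(\theta)=(\theta,\theta^2,\mathrm{Nm}(\theta))$, is $4$-independent.
\end{lemma}

\begin{proof}
Suppose that there is a nontrivial relation. Omitting zero coefficients, we have distinct $\theta_1,\dots,\theta_k$ and nonzero $c_1,\dots,c_k\in\mathbb{F}_p$ with $\sum c_s=0$ and $\sum c_s\,y(\theta_s)=0$, where $2\le k\le4$. Put $u_s=\theta_s-\theta_k$, so $u_k=0$ and $u_s\ne0$ for $s<k$. Expanding and using $\sum c_s=\sum c_s\theta_s=\sum c_s\theta_s^2=0$, we get $\sum c_su_s=0$ and $\sum c_su_s^2=0$.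

If $k=2$, then $c_1u_1=0$, which is false. If $k=3$, then $u_1=-(c_2/c_1)u_2$, and $c_1u_1^2+c_2u_2^2=0$ becomes $c_2(c_1+c_2)u_2^2/c_1=0$. So $c_1+c_2=0$ and $c_3=0$, which is false.

Let $k=4$. Multiply $\sum c_su_s^2=0$ by $c_3$ and substitute $c_3u_3=-(c_1u_1+c_2u_2)$ to obtain $c_3(c_1u_1^2+c_2u_2^2)+(c_1u_1+c_2u_2)^2=0$. With $\lambda=u_1/u_2$ this is
\[
c_1(c_1+c_3)\lambda^2+2c_1c_2\lambda+c_2(c_2+c_3)=0 .
\]
The left side is a nonzero polynomial in $\lambda$ over $\mathbb{F}_p$, since $p$ is odd and so $2c_1c_2\ne0$. Hence $\lambda$ has degree at most $2$ over $\mathbb{F}_p$. The degree of an element of $\mathbb{F}_{p^3}$ divides $3$, so $\lambda\in\mathbb{F}_p$. With $u=u_2$ we have $u_1\in\mathbb{F}_pu$, and then $u_3=-(c_1u_1+c_2u_2)/c_3\in\mathbb{F}_pu$. Thus $\theta_s=\theta_4+t_su$ with distinct $t_1,\dots,t_4\in\mathbb{F}_p$, and $\sum c_s=\sum c_st_s=\sum c_st_s^2=0$. Apply \eqref{eq:norm} with $\alpha=\theta_4$ to $\sum c_s\mathrm{Nm}(\theta_s)=0$: the terms of degree at most $2$ in $t_s$ cancel, leaving $\mathrm{Nm}(u)\sum c_st_s^3=0$. As $\mathrm{Nm}(u)\ne0$, we are in the model case, and the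 Vandermonde determinant gives $c=0$, a contradiction.
\end{proof}

\begin{remark}
Let $p\ge5$. The directions $0,1,2,3$ with coefficients $1,-3,3,-1$ satisfy $\sum c_s=\sum c_s\theta_s=\sum c_s\theta_s^2=0$ and $\sum c_s\theta_s^3=-6$. So the norm coordinate, which equals $\theta^3$ on $\mathbb{F}_p$, cannot be dropped. The same example shows that the lemma fails over $\mathbb{F}_{p^2}$, where the norm equals $\theta^2$ on $\mathbb{F}_p$. That field would have given $k=2$ and the balanced value $\kappa=6$ in \eqref{eq:tradeoff}.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]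
Let $D=\Delta^{1/3}$ and let $H_D$ be as in Proposition~\ref{prop:large}. If $|H_D|\ge e(H)/2$, that proposition gives $\mathrm{ex}(H,C_4^3)\ge\frac1{24}\Delta^{-2/3}e(H)$, which suffices because $\frac23<\frac{11}{15}$.

Otherwise $H'=H\setminus H_D$ has at least $e(H)/2$ edges, degrees at most $\Delta$ and codegrees at most $\Delta^{1/3}$. Choose a prime $p\in[14\Delta^{1/15},28\Delta^{1/15}]$. Then $p\ge14$ and $p^{15}\ge75\Delta$. Let $y$ be the map of Lemma~\ref{lem:norm}, so $|\Theta|=p^3$ and $|V|=p^7$. By Lemma~\ref{lem:quad}, $\mathcal G(y)$ is a quadrilateral-free geometry with $N=3hp^7$ and $\pi=\frac29p^{-11}$. The error terms in Proposition~\ref{prop:map} satisfy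
\[
\frac{6\Delta h}{N^2}=\frac{2\Delta}{3hp^{14}}\le\frac{56\Delta}{3p^{15}}\le\frac{56}{225}<\frac14,
\qquad
3\Delta^{7/3}p^{-35}\le\frac{3}{75^{7/3}}<\frac14 .
\]
Therefore
\[
\mathrm{ex}(H,C_4^3)\ge\tfrac12\pi\,e(H')\ge\tfrac1{18}p^{-11}e(H)\ge\tfrac1{18}\,28^{-11}\Delta^{-11/15}e(H)\ge28^{-12}\Delta^{-11/15}e(H).\qedhere
\]
\end{proof}

\section{Random hosts and the exponent $8/11$}\label{sec:B}

\subsection{Containers}

To bound $\mathrm{ex}(H,C_4^3)$ for a random host $H$ of density $\rho$ on $[n]$, we cover all $C_4^3$-free $3$-graphs on $[n]$ by \emph{containers} with about $n^2$ edges each, the size of a star. If there are about $e^{m}$ containers, a union bound shows that each meets $H$ in about $\rho n^2$ edges as long as $\rho n^2\ge m$. At $\rho=m/n^2$ we have $\Delta\approx m$ and the surviving fraction is about $n^{-1}$. So $m=n^{\mu}$ gives the fraction $\Delta^{-1/\mu}$. The value $\mu=4/3$ would correspond to the exponent $3/4$. From now on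
\[
m=n^{11/8}.
\]
We fix $0<\varepsilon<1$ and assume that $n$ is large in terms of $\varepsilon$. We write $f\lesssim g$ if $f\le(\log n)^Cg$ for an absolute constant $C$, which may change from line to line.

For a $k$-uniform hypergraph $\mathcal H$ with $v(\mathcal H)$ vertices, a set of vertices is \emph{independent} if it contains no edge, and $\Delta_j(\mathcal H)$ is the maximum number of edges containing a given set of $j$ vertices. We use the container theorem as stated by Balogh, Morris and Samotij~\cite{BMS}; it is a form of results of Balogh, Morris and Samotij and of Saxton and Thomason from 2015.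

\begin{theorem}[\cite{BMS}]\label{thm:cont}
Let $\delta=2^{-k(k+1)}$ and let $\mathcal H$ be $k$-uniform with
\[
\Delta_j(\mathcal H)\le\Bigl(\frac{b}{v(\mathcal H)}\Bigr)^{j-1}\frac{e(\mathcal H)}{r}
\]
for some $b,r\in\mathbb N$ and all $1\le j\le k$. Then there are a family $\mathcal C$ of subsets of $V(\mathcal H)$ and a function $f$ from the subsets of $V(\mathcal H)$ to $\mathcal C$ such that every independent set $I$ has a subset $S\subset I$ with $|S|\le(k-1)b$ and $I\subset f(S)$, and $|C|\le v(\mathcal H)-\delta r$ for all $C\in\mathcal C$.
\end{theorem}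

We apply it to a $4$-uniform hypergraph whose vertices are the edges of a $3$-graph $K$ and whose edges are copies of $C_4^3$ in $K$, viewed as sets of four edges of $K$. A $C_4^3$-free subgraph of $K$ is independent whichever copies we use, so we are free to choose a family of copies that is spread evenly enough for the hypothesis.

\begin{proposition}[balanced supersaturation]\label{prop:sup}
Let $K$ be a $3$-graph on $[n]$ with $e(K)\ge n^{2+\varepsilon}$. Then there is a nonempty family $\mathcal Q$ of copies of $C_4^3$ in $K$ such that for all $S\subset E(K)$ with $1\le|S|=j\le4$,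
\[
|\{Q\in\mathcal Q:S\subset Q\}|\ \lesssim\ |\mathcal Q|\,\frac{m^{j-1}}{e(K)^j}.
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:sup}]
Let $\Lambda'=(\log n)^C$ be the implied factor in Proposition~\ref{prop:sup}, let $b=\lceil m\rceil$ and $\delta=2^{-20}$. Let $K$ be any $3$-graph on $[n]$ with $e(K)\ge n^{2+\varepsilon}$, and let $\mathcal H_K$ have vertex set $E(K)$ and edge set $\mathcal Q$. With $r=\lfloor e(K)/\Lambda'\rfloor\ge e(K)/(2\Lambda')$ we have
\[
\Delta_j(\mathcal H_K)\le\Lambda'\Bigl(\frac{m}{e(K)}\Bigr)^{j-1}\frac{|\mathcal Q|}{e(K)}\le\Bigl(\frac{b}{e(K)}\Bigr)^{j-1}\frac{|\mathcal Q|}{r}.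
\]
Theorem~\ref{thm:cont} gives a function $f_K$, which we fix for each $K$, such that every $C_4^3$-free $G\subset K$ has a set $S$ of at most $3b$ edges with $G\subset f_K(S)\subset K$ and $|f_K(S)|\le(1-\frac{\delta}{2\Lambda'})e(K)$.

Given a $C_4^3$-free $G$ on $[n]$, start with the complete $3$-graph $K_0$ and put $K_{i+1}=f_{K_i}(S_i)\supset G$ as long as $e(K_i)\ge n^{2+\varepsilon}$. The process stops after at most $R=\lceil2\Lambda'\delta^{-1}\log n\rceil$ rounds, since $(1-\frac\delta{2\Lambda'})^Rn^3\le n^2$. The final container has fewer than $n^{2+\varepsilon}$ edges and is determined by the sequence $S_0,S_1,\dots$. Each $S_i$ is one of at most $(n^3+1)^{3b}$ sets, so there are at most $\exp(n^{11/8}(\log n)^{O(1)})$ final containers.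

Let $H$ be the random $3$-graph on $[n]$ in which each triple is an edge independently with probability $\rho=n^{-5/8}$, and let $t=\lceil n^{11/8+2\varepsilon}\rceil$. For a fixed final container $C$, the bound $\binom{a}{t}\le(ea/t)^t$ gives
\[
\mathbb P(|C\cap H|\ge t)\le\binom{|C|}{t}\rho^t\le\Bigl(\frac{e\,n^{2+\varepsilon}\rho}{t}\Bigr)^t\le(e\,n^{-\varepsilon})^t\le e^{-t}.
\]
A union bound over the final containers shows that $\mathrm{ex}(H,C_4^3)\le n^{11/8+2\varepsilon}$ with probability tending to $1$. Chernoff's bound says that a binomial variable $X$ with mean $\mu$ satisfies $\mathbb P(|X-\mu|\ge\gamma\mu)\le2e^{-\gamma^2\mu/3}$ for $0<\gamma\le1$. Applying it with $\gamma=n^{-1/2}$ to $e(H)$ and to the $n$ degrees, we get $e(H)=(\frac16+o(1))n^{19/8}$ and $\Delta(H)=(\frac12+o(1))n^{11/8}$ with probability tending to $1$. So for each $\varepsilon$ and all $n\ge n_0(\varepsilon)$ some $H$ on $[n]$ has all three properties. Letting $\varepsilon=\varepsilon_n\to0$ so slowly that $n\ge n_0(\varepsilon_n)$, we obtain $H_n$ with $\Delta_n\to\infty$ and $\mathrm{ex}(H_n,C_4^3)\le n^{-1+o(1)}e(H_n)=\Delta_n^{-8/11+o(1)}e(H_n)$.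
\end{proof}

It remains to prove Proposition~\ref{prop:sup}. We first pass to a subgraph in which all degrees and codegrees are under control, and then sample a random cycle in it in one of two ways, depending on the size of the codegrees.

\subsection{Regularization}

Call a $3$-graph $L$ \emph{tripartite} with parts $A,B,W$ if each edge has one vertex in each part. For a \emph{type} $\tau\in\{A,B,W,AB,AW,BW\}$, a \emph{$\tau$-set} is a vertex of the part, or a pair with one vertex in each of the two parts, named by $\tau$. Each edge contains exactly one $\tau$-set. The degree of a $\tau$-set is the number of edges containing it. Let $n_\tau(L)$ be the number of $\tau$-sets of positive degree and $\Delta_\tau(L)$ their maximum degree; their average degree is $e(L)/n_\tau(L)$.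

\begin{lemma}\label{lem:reg}
Let $K$ be a nonempty $3$-graph on $[n]$, $\ell=3\log_2n$ and $\Lambda=48\ell^5$. Then $K$ has a tripartite subgraph $K'$ with $M:=e(K')\ge e(K)/(9\ell^6)$ such that, for every type $\tau$ and $D_\tau:=M/n_\tau(K')$, every $\tau$-set of positive degree in $K'$ has degree in $[D_\tau/\Lambda,\Lambda D_\tau]$.
\end{lemma}

\begin{proof}
In a uniformly random partition of $[n]$ into three parts an edge meets all parts with probability $6/27$, so there is a tripartite $L_0\subset K$ with $e(L_0)\ge\frac29e(K)$.

To bound degrees from above, list the types as $\tau_1,\dots,\tau_6$. Given $L_{i-1}$, group its edges by the value $\lfloor\log_2 d\rfloor$, where $d\le n^2$ is the degree in $L_{i-1}$ of the $\tau_i$-set of the edge. There are at most $\ell$ groups; let $L_i$ be a largest one, so $e(L_i)\ge e(L_{i-1})/\ell$. Edges with the same $\tau_i$-set lie in the same group, so the positive $\tau_i$-degrees in $L_i$ are within a factor $2$ of each other, and $\Delta_{\tau_i}(L_i)\le2e(L_i)/n_{\tau_i}(L_i)$. The at most five later steps do not increase $\Delta_{\tau_i}$ or $n_{\tau_i}$, and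 each reduces the number of edges by a factor at most $\ell$. So $L=L_6$ has $e(L)\ge\ell^{-6}e(L_0)$ and $\Delta_\tau(L)\le2\ell^5e(L)/n_\tau(L)$ for all $\tau$.

To bound degrees from below, repeat the following: if for some $\tau$ a $\tau$-set has positive current degree less than $e(L)/(12n_\tau(L))$, delete all edges containing it. Each set causes a deletion at most once, so at most $6\cdot e(L)/12$ edges are deleted. The remaining $K'$ has $e(L)/2\le M\le e(L)$. From $M\le n_\tau(K')\Delta_\tau(L)$ we get $n_\tau(K')\ge n_\tau(L)/(4\ell^5)$. Hence the positive $\tau$-degrees in $K'$ are at least $e(L)/(12n_\tau(L))\ge M/(48\ell^5n_\tau(K'))=D_\tau/\Lambda$ and at most $2\ell^5\cdot2M/n_\tau(K')\le\Lambda D_\tau$.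
\end{proof}

Let $K$ be as in Proposition~\ref{prop:sup} and $K'$ as in the lemma. Put $\sigma=M/n^2$; then $\sigma\ge n^{\varepsilon/2}$. Write $d_1=D_{BW}$, $d_2=D_{AW}$, $d_3=D_{AB}$. There are at most $n^2$ pairs, so $d_i\ge\sigma$. For a pair $xy$ let $N(xy)$ be the set of $z$ with $xyz\in K'$.

It suffices to construct a random copy $Q$ of $C_4^3$ in $K'$ with
\begin{equation}\label{eq:spread}
\mathbb P(S\subset Q)\lesssim m^{j-1}/M^j\qquad\text{for all }S\subset E(K')\text{ with }1\le|S|=j\le4 .
\end{equation}
Indeed, there are at most $n^{12}$ sets of four triples, so the copies of probability less than $n^{-13}$ have total probability at most $1/n$. Split the others into at most $14\log_2n$ classes, within each of which the probabilities lie in an interval $[q,2q)$. Some class $\mathcal Q$ has total probability at least $1/(28\log_2n)$. Then $2q|\mathcal Q|\ge1/(28\log_2n)$, while $q\,|\{Q\in\mathcal Q:S\subset Q\}|\le\mathbb P(S\subset Q)$. Dividing, and using $e(K)\lesssim M$, we obtain Proposition~\ref{prop:sup}.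

The threshold between the two constructions is
\[
d=(M/m)^{3/5}=n^{3/8}\sigma^{3/5}.
\]

\subsection{All codegrees large: $d_1,d_2,d_3\ge d$}

Here the pairs of positive codegree may be few, but each extends to many edges. We take two auxiliary edges $abw,abw'$ on a common pair, use $a,w,b,w'$ as link vertices, and extend the four pairs $aw,wb,bw',w'a$ to edges with new third vertices (Figure~\ref{fig:case1}). The auxiliary edges guarantee that these four pairs have positive codegree.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\coordinate (a) at (-1.2,0); \coordinate (w) at (0,1.2);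
\coordinate (b) at (1.2,0); \coordinate (u) at (0,-1.2);
\coordinate (p) at (-1.4,1.4); \coordinate (q) at (1.4,1.4);
\coordinate (r) at (1.4,-1.4); \coordinate (s) at (-1.4,-1.4);
\draw[fill=gray!25] (a)--(p)--(w)--cycle; \draw[fill=gray!25] (w)--(q)--(b)--cycle;
\draw[fill=gray!25] (b)--(r)--(u)--cycle; \draw[fill=gray!25] (u)--(s)--(a)--cycle;
\draw[dashed] (a)--(b);
\foreach \x in {a,w,b,u,p,q,r,s} \fill (\x) circle (1.6pt);
\node[left] at (a) {$a$}; \node[above] at (w) {$w$}; \node[right] at (b) {$b$}; \node[below] at (u) {$w'$};
\node[left] at (p) {$b_1$}; \node[right] at (q) {$a_2$}; \node[right] at (r) {$a_3$}; \node[left] at (s) {$b_4$};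
\node at (-0.9,0.9) {$e_1$}; \node at (0.9,0.9) {$e_2$}; \node at (0.9,-0.9) {$e_3$}; \node at (-0.9,-0.9) {$e_4$};
\end{tikzpicture}
\caption{The loose $4$-cycle sampled when all codegrees are large. The shaded triangles are its edges. The two unshaded triangles $abw$ and $abw'$ on the dashed pair $ab$ are edges of the $3$-graph that guide the sampling and do not belong to the cycle.}\label{fig:case1}
\end{figure}

Choose an edge $abw$ of $K'$ uniformly ($a\in A$, $b\in B$, $w\in W$), then $w'\in N(ab)$ uniformly, then independently and uniformly $b_1\in N(aw)$, $a_2\in N(bw)$, $a_3\in N(bw')$, $b_4\in N(aw')$. Put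
\[
e_1=ab_1w,\qquad e_2=a_2bw,\qquad e_3=a_3bw',\qquad e_4=ab_4w'.
\]
Let $\mathcal E$ be the event that $w\ne w'$, that $b,b_1,b_4$ are distinct and that $a,a_2,a_3$ are distinct. Each of the seven coincidences has probability at most $\Lambda/d=o(1)$, so $\mathbb P(\mathcal E)\ge\frac12$. On $\mathcal E$ the eight vertices are distinct and $e_1,\dots,e_4$ form a loose $4$-cycle with link vertices $w,b,w',a$. Let $Q$ be this cycle, conditioned on $\mathcal E$.

Each outcome $(a,b,w,w',b_1,a_2,a_3,b_4)$ has conditional probability at most $2\Lambda^5/(Md_1^2d_2^2d_3)$. There are at most $24$ ways to assign the edges of $S$ to roles among $e_1,\dots,e_4$. For each we bound the number of outcomes by choosing the undetermined vertices in turn from the neighborhood of a known pair: a vertex of $A$, $B$ or $W$ costs at most $\Lambda d_1$, $\Lambda d_2$ or $\Lambda d_3$ choices, respectively. Besides the four defining neighborhoods we use $a\in N(bw)$, $b\in N(aw)$ and $w,w'\in N(ab)$. The constraints on an outcome are symmetric under exchanging $w$ with $w'$, $e_1$ with $e_4$ and $e_2$ with $e_3$, so the following rows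 cover all cases; the last two columns are bounds up to $\lesssim$.
\begin{center}
\begin{tabular}{llll}
\hline
prescribed edges & vertices chosen, in order & outcomes & probability\\
\hline
$e_1$ & $b,\,w',\,a_2,\,a_3,\,b_4$ & $d_1^2d_2^2d_3$ & $1/M$\\
$e_2$ & $a,\,w',\,b_1,\,a_3,\,b_4$ & $d_1^2d_2^2d_3$ & $1/M$\\
$e_1,e_2$ & $w',\,a_3,\,b_4$ & $d_1d_2d_3$ & $1/(Md_1d_2)$\\
$e_1,e_4$ & $b,\,a_2,\,a_3$ & $d_1^2d_2$ & $1/(Md_2d_3)$\\
$e_2,e_3$ & $a,\,b_1,\,b_4$ & $d_1d_2^2$ & $1/(Md_1d_3)$\\
$e_1,e_3$ & $a_2,\,b_4$ & $d_1d_2$ & $1/(Md_1d_2d_3)$\\
$e_1,e_2,e_3$ & $b_4$ & $d_2$ & $1/(Md_1^2d_2d_3)$\\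
$e_1,e_3,e_4$ & $a_2$ & $d_1$ & $1/(Md_1d_2^2d_3)$\\
$e_1,e_2,e_3,e_4$ & none & $1$ & $1/(Md_1^2d_2^2d_3)$\\
\hline
\end{tabular}
\end{center}
Since $d_i\ge d\ge1$, the probabilities for $j=1,2,3,4$ are $\lesssim1/M$, $1/(Md^2)$, $1/(Md^4)$, $1/(Md^5)$. The target in \eqref{eq:spread} is $\frac1M(M/m)^{-(j-1)}$. As $M\ge m$, we have $d^2=(M/m)^{6/5}\ge M/m$, hence $d^4\ge(M/m)^2$, and $d^5=(M/m)^3$. So \eqref{eq:spread} holds; the case $j=4$ is the one that dictates the value of $d$.

\subsection{Some codegree small: $d_i<d$}

The statement of Lemma~\ref{lem:reg} is symmetric in the parts, so we may assume $d_3<d$. Since $M$ edges are spread over pairs of small codegree, there are many such pairs. Let $G$ be the bipartite graph of $AB$-pairs of positive codegree in $K'$, with parts of sizes $\alpha=n_A(K')\le n$ and $\beta=n_B(K')\le n$, and with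
\[
g=n_{AB}(K')=M/d_3>n^{13/8}\sigma^{2/5}\ge n^{13/8}
\]
edges. This is well above $n^{3/2}$, so $G$ has many $4$-cycles; we sample one and extend its four pairs into $W$. For $b\in B$, the degree of $b$ in $K'$ is the sum of the codegrees of the pairs $ab\in G$, and $D_B/d_3=g/\beta$. Lemma~\ref{lem:reg} thus gives, with $L=\Lambda^2$,
\begin{equation}\label{eq:degG}
\frac{g}{L\beta}\le\deg_G(b)\le\frac{Lg}{\beta}\qquad\text{for every vertex $b\in B$ of $G$}.
\end{equation}

Choose an edge $ab$ of $G$ uniformly, then a neighbor $a'$ of $b$ uniformly, then a common neighbor $b'$ of $a$ and $a'$ uniformly. With $c(a,a')$ the number of common neighbors of $a$ and $a'$, and by \eqref{eq:degG},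
\begin{equation}\label{eq:probs}
\mathbb P(a,b,a')=\frac1{g\deg_G(b)}\le\frac{L\beta}{g^2},\qquad\mathbb P(a,b,a',b')=\frac{\mathbb P(a,b,a')}{c(a,a')},
\end{equation}
and both probabilities are symmetric in $a,a'$. An outcome is too likely when $c(a,a')$ is small, so we discard such pairs. Let $c_0=g^2/(8L\alpha^2\beta)\ge n^{1/4}/(8L)$. Summing \eqref{eq:probs} over $b$, a pair $(a,a')$ occurs with probability at most $c(a,a')L\beta/g^2$, so $\mathbb P(c(a,a')<c_0)\le\alpha^2c_0L\beta/g^2=\frac18$. Also $\mathbb P(a=a')\le L\beta/g=o(1)$ and $\mathbb P(b=b',\,c(a,a')\ge c_0)\le1/c_0=o(1)$.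

For each of the pairs $ab$, $a'b$, $a'b'$, $ab'$ choose, independently and uniformly, a third vertex in $W$ that completes it to an edge of $K'$. Two of these four vertices coincide with probability at most $6\Lambda/d_3\le6\Lambda n^{-\varepsilon/2}=o(1)$. This is where the hypothesis $e(K)\ge n^{2+\varepsilon}$ cannot be spared: a star has order $n^2$ edges and no loose cycle. Let $\mathcal E$ be the event that $c(a,a')\ge c_0$, $a\ne a'$, $b\ne b'$ and the third vertices are distinct. Then $\mathbb P(\mathcal E)\ge\frac12$, and on $\mathcal E$ the four edges form a loose $4$-cycle with link vertices $b,a',b',a$. Let $Q$ be this cycle, conditioned on $\mathcal E$.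

Let $Z$ be a set of $j$ edges of $G$. We claim that the probability that $c(a,a')\ge c_0$, $a\neq a'$, $b\neq b'$ and $Z\subset\{ab,a'b,a'b',ab'\}$ is $\lesssim m^{j-1}/g^j$. Fix an assignment of the edges of $Z$ to roles. By \eqref{eq:probs}, an outcome with $c(a,a')\ge c_0$ has probability at most
\begin{equation}\label{eq:atom}
\frac{L\beta}{g^2c_0}=\frac{8L^2\alpha^2\beta^2}{g^4}\lesssim\frac{n^4}{g^4},
\end{equation}
and summing \eqref{eq:probs} over the $c(a,a')$ values of $b$ gives $\mathbb P(a,a',b')\le L\beta/g^2$.
\begin{itemize}
\item $j=1$. The pair $ab$ is uniform, and so is $a'b$ by symmetry; the probability is $1/g$. For the role $ab'$, sum $\mathbb P(a,a',b')$ over the at most $Lg/\beta$ neighbors $a'$ of $b'$ to get $L^2/g$. The role $a'b'$ follows by symmetry in $a,a'$.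
\item $j=2$, roles sharing $b$ or $b'$. The triple $(a,b,a')$ or $(a,a',b')$ is prescribed, so the probability is at most $L\beta/g^2\lesssim n/g^2\le m/g^2$.
\item $j=2$, roles sharing $a$ or $a'$. The remaining vertex is a neighbor of $b$, with at most $Lg/\beta$ choices. By \eqref{eq:atom} the probability is $\lesssim\frac g\beta\cdot\frac{\alpha^2\beta^2}{g^4}\le n^3/g^3$, and this is at most $m/g^2$ because $g\ge n^{13/8}=n^3/m$.
\item $j=2$ with opposite roles, $j=3$, $j=4$. All four vertices are prescribed, and \eqref{eq:atom} applies. The inequality $n^4/g^4\le m^{j-1}/g^j$ means $g^2\ge n^{21/8}$ for $j=2$, $g\ge n^{5/4}$ for $j=3$, and $n^4\le n^{33/8}$ for $j=4$. All three hold.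
\end{itemize}
This proves the claim. Now let $S$ be a set of $j$ edges of $K'$. If $S\subset Q$, then the $AB$-pairs of the edges of $S$ are distinct and lie on the sampled $4$-cycle of $G$, and the $j$ corresponding third vertices take prescribed values, each with probability at most $\Lambda/d_3$, independently. Conditioning on $\mathcal E$ costs a factor at most $2$. Hence
\[
\mathbb P(S\subset Q)\lesssim\frac{m^{j-1}}{g^j}\,d_3^{-j}=\frac{m^{j-1}}{M^j},
\]
because $gd_3=M$. This is \eqref{eq:spread}, which completes the proof of Proposition~\ref{prop:sup} and of Theorem~\ref{thm:B}.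

\begin{remark}
The value of $m$ comes from the tight inequality in each construction. The first needs $d\ge(M/m)^{3/5}$ and the second needs $M/d\ge n^3/m$. For $M=n^2$ both can hold only if $(n^2/m)^{3/5}\le m/n$, that is, $m\ge n^{11/8}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BMS}
Balogh, Morris and Samotij, \emph{The method of hypergraph containers}, Proc.\ ICM 2018.

\bibitem{SV}
Sam Spiro and Jacques Verstraete, \emph{Relative Tur\'an Numbers for Hypergraph Cycles}, arXiv:2012.11061 (2020).

\end{thebibliography}
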